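# $\mathbb Q$-subcanonical points on generic cyclic covers of hyperelliptic curves

## 1. Divisor classes, hyperelliptic curves, and cyclic covers

Throughout, $\Bbbk$ is an algebraically closed field of characteristic $0$. A *curve* is smooth, projective and connected over an algebraically closed field of characteristic $0$; singular curves appear only in Sections 6–9 and are announced as such. Linear equivalence is written $\sim$. The letter $k$ always denotes an index in $\mathbb Z/d$.

**Definition (Chow group).** For a curve $X$, $\mathrm{Ch}^1(X)$ is the group of divisors with $\mathbb Q$-coefficients modulo rational equivalence, that is, $\mathrm{Pic}(X)\otimes\mathbb Q$. We write $[D]$ for the class of $D$. Tensoring with $\mathbb Q$ kills exactly the torsion, so for an integral divisor $D$,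
$$[D]=0 \text{ in } \mathrm{Ch}^1(X)\iff nD\sim 0\text{ for some } n\ge1 .$$
For example, on an elliptic curve $[p]=[q]$ holds exactly when $p-q$ is a torsion point.

**Definition ($\mathbb Q$-subcanonical point).** Let $X$ have genus $g\ge2$ and canonical divisor $K$. A point $x\in X$ is *$\mathbb Q$-subcanonical* if $[x]=[K]/(2g-2)$ in $\mathrm{Ch}^1(X)$. Equivalently, $n\big((2g-2)x-K\big)\sim0$ for some $n\ge1$.

**Definition (hyperelliptic curve).** A hyperelliptic curve $X'$ of genus $g'\geq 2$ is given by $y^2=\prod_{i=1}^N(x-b_i)$ with $N=2g'+2$ and distinct $b_i$; near $x=\infty$ one uses $x_\infty=1/x$, $y_\infty=y/x^{g'+1}$ and the equation $y_\infty^2=\prod(1-b_ix_\infty)$. The hyperelliptic involution is $\iota(x,y)=(x,-y)$, and the Weierstrass points are $w_i=(b_i,0)$. (We have chosen the coordinate $x$ so that $\infty$ is not a branch point. With a branch point at $\infty$ the right side has degree $2g'+1$.)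

All fibers of $x:X'\to\mathbb P^1$ are linearly equivalent, the fiber over $b_i$ is $2w_i$, and the canonical class is $g'-1$ times the class of a fiber. Hence $2w_i\sim2w_j$ and $K_{X'}\sim(2g'-2)w_i$. So *every Weierstrass point is $\mathbb Q$-subcanonical.*

There can be others. On $X':y^2=x^5+1$, of genus $2$, let $\infty$ be the Weierstrass point at infinity. The function $y-1$ vanishes only where $y=1$ and $x^5=0$, so its divisor is $5(0,1)-5\infty$. Thus $[(0,1)]=[\infty]=[K]/2$, and $(0,1)$ is $\mathbb Q$-subcanonical without being a Weierstrass point.

**Definition (cyclic unramified cover).** A cyclic unramified (étale) cover of degree $d$ is a $\mathbb Z/d$-torsor $f:X\to X'$ with $X$ connected; $\sigma$ denotes the generator of $\mathrm{Gal}(X/X')\cong\mathbb Z/d$. Torsors are classified by $\eta\in H^1(X',\mathbb Z/d)=\mathrm{Hom}(\pi_1(X'),\mathbb Z/d)$, and $X$ is connected exactly when $\eta$ is surjective, i.e. has exact order $d$. Since $f$ is unramified, $K_X=f^*K_{X'}$, and $2g-2=d(2g'-2)$, so $g=d(g'-1)+1$.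

*Example A (degree 2).* Let $D=D_1D_2$ with $D_1,D_2$ of positive even degree and $X':y^2=D(x)$. Adjoining $\sqrt{D_1}$ gives $X: y_1^2=D_1(x),\ y_2^2=D_2(x)$, with $y=y_1y_2$. It is unramified over $X'$, because $D_1$ has even order at every point of $X'$.

*Example B (degree 5).* Let $X$ be the plane quintic $v^5=z^5+2$, of genus $6$. With $\zeta$ a primitive fifth root of unity, $\sigma(v,z)=(\zeta^{-1}v,\zeta z)$ acts on $\mathbb P^2$ with the three coordinate points as only fixed points for every nontrivial power. None of them lies on $v^5=z^5+2s^5$, so $\langle\sigma\rangle$ acts freely. The functions $x=vz$ and $y=z^5+1$ are invariant and satisfy $x^5=(z^5+2)z^5=(y+1)(y-1)=y^2-1$. Moreover $z^5=y-1$ and $v=x/z$, so $\Bbbk(v,z)$ has degree at most $5$ over $\Bbbk(x,y)$. Hence $\Bbbk(x,y)$ is the full invariant field, and $X\to X'$ is a cyclic unramified cover of degree $5$ of the curve $X':y^2=x^5+1$ above.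

**Definition (the generic cover).** Let $M$ be the moduli space of cyclic unramified covers of degree $d$ of hyperelliptic curves of genus $g'$. For $d$ odd, $M$ is irreducible; this is a known result, and it will also come out of Section 3. *The generic $X$* is the curve $X$ of the cover over the geometric generic point of $M$, i.e. over an algebraic closure $\overline\kappa$ of the function field of $M$, with points taken over $\overline\kappa$. A toy version is the curve $y^2=\prod(x-b_i)$ with $b_1,\dots,b_N$ independent variables: it satisfies only the algebraic identities that hold for all $b$.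

With these words in place, here is the question. Cyclic covers of odd degree of hyperelliptic curves inherit much symmetry, and the example above shows that $\mathbb Q$-subcanonical points can occur in unexpected places. Does the generic $X$ have any? In Congling Qiu, "Faber–Pandharipande cycle, real multiplication and torsion points", arXiv:2409.08989 (2024), it is conjectured that it has none. We prove this.

**Theorem 1.** Let $d\ge3$ be odd and $g'\ge2$. Then the generic $X$ has no $\mathbb Q$-subcanonical points.

Sections 3–7 prove Theorem 1. Section 8 treats all $d\ge2$ (Theorem 2), and Section 9 describes all linear relations among the points of $X$ over Weierstrass points (Theorem 3).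

We shall use one reformulation constantly. Let $w$ be any Weierstrass point of $X'$. Since $[K_X]=(2g'-2)f^*[w]$ and $2g-2=d(2g'-2)$,
$$x\text{ is }\mathbb Q\text{-subcanonical}\iff d[x]=f^*[w]\ \text{ in }\mathrm{Ch}^1(X).\tag{1}$$

## 2. Covers that have $\mathbb Q$-subcanonical points, and the relation $3x\sim f^*w$

**The word "generic" is needed.** In Example B, let $H$ be a line section. The line at infinity meets $X$ in the five points $(v:z:s)=(\xi:1:0)$ with $\xi^5=1$. They form the fiber $f^*\infty$, so $f^*\infty\sim H$. The line $v=\xi z$ meets $X$ where $2s^5=0$, i.e. only at $x=(\xi:1:0)$, with multiplicity $5$. So $5x\sim H\sim f^*\infty$, and by (1) these five points over a Weierstrass point are $\mathbb Q$-subcanonical. The points of $X$ with $z=0$ or $v=0$ are also flexes of order $5$: at $(v_0,0)$ with $v_0^5=2$ the line $v=v_0$ meets $X$ where $z^5=0$, and similarly for $v=0$. Since $K_X\sim2H$, they satisfy $10x\sim K_X$, so they are $\mathbb Q$-subcanonical too; they lie over the points $(0,\pm1)$, which are not Weierstrass points.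

**The condition $d\geq 3$ is needed.** In Example A let $\deg D_2=2$ and $\deg D_1=2g'$. The conic $y_2^2=D_2$ is rational, and $X$ is a double cover of it, so $X$ is hyperelliptic and has $\mathbb Q$-subcanonical points.

**The relation $3x\sim f^*w$ never holds.** Let $d=3$ and ask for (1) in its simplest form, $3x\sim f^*w$ with $f(x)=w$. It reads $2x\sim\sigma x+\sigma^2x$. As $\sigma$ has no fixed points, there is then a function of degree $2$ on $X$, so $X$ is hyperelliptic with an involution $h$, which is unique and hence commutes with $\sigma$. Both $2x$ and $\sigma x+\sigma^2x$ are fibers of the degree-$2$ map. So $h(x)=x$ and $h(\sigma x)=\sigma^2x$. But $h(\sigma x)=\sigma h(x)=\sigma x$, so $\sigma x=\sigma^2x$, which is impossible. This works for every cover, generic or not. In general, however, one must exclude $n(3x-f^*w)\sim0$ for *all* $n$, and for large $n$ the existence of a function with such a divisor does not constrain $X$ in this direct way.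

## 3. Labeled branch points and the irreducible parameter space $V$

**Step 1 (a parameter space).** This step replaces $M$ by a concrete space on which the branch points are labeled. Here $d\ge2$ is arbitrary.

Let $U\subset\mathbb A^N_{\Bbbk}$ be the space of $b=(b_1,\dots,b_N)$ with distinct entries, and $\pi:\mathcal X'\to U$ the family of hyperelliptic curves $y^2=\prod(x-b_i)$. It has the sections $w_i=(b_i,0)$. Let $V\to U$ be the finite étale cover whose fiber over $b$ is the set of elements of exact order $d$ in $H^1(\mathcal X'_b,\mathbb Z/d)$. The Leray spectral sequence for $\mathcal X'_V\to V$ gives the exact sequence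
$$H^1(\mathcal X'_V,\mathbb Z/d)\to H^0(V,R^1\pi_*\mathbb Z/d)\to H^2(V,\mathbb Z/d)\to H^2(\mathcal X'_V,\mathbb Z/d).$$
The last map is pullback along $\pi$. It is injective, since $\pi$ has a section. So the first map is surjective, and the tautological element of $H^0(V,R^1\pi_*\mathbb Z/d)$ lifts to a class defining a $\mathbb Z/d$-torsor $f:\mathcal X\to\mathcal X'_V$. Its geometric fibers over $V$ are connected, because the class has exact order $d$ on each fiber.

Over an algebraically closed field, every cyclic étale cover of degree $d$ of a hyperelliptic curve of genus $g'$ is a fiber of this family: choose $x$ with no branch point at $\infty$ and label the branch points. So $V\to M$ is surjective on geometric points. In particular, if $V$ is irreducible, so is $M$.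

Suppose $V$ is irreducible, and put $\Omega=\overline{\Bbbk(V)}$. The generic point of $V$ maps to that of $M$, so $\Omega$ contains an algebraic closure $\overline\kappa$ of the function field of $M$. The cover over $\Omega$ given by $V$ and the base change to $\Omega$ of the generic cover define the same geometric point of $M$, so they are isomorphic. A $\mathbb Q$-subcanonical point stays $\mathbb Q$-subcanonical after base change. So for Theorem 1 it suffices to show:

> $V$ is irreducible, and $X:=X_\Omega$ has no $\mathbb Q$-subcanonical points.

**Step 2 ($V$ is irreducible for odd $d$).** This step will let us transport a relation from the generic cover to every cover.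

*Reduction to monodromy.* $V$ is smooth and is a base change from $\overline{\mathbb Q}$, and irreducibility does not depend on the algebraically closed base field; so take $\Bbbk=\mathbb C$. Since $U$ is connected and $V\to U$ is finite étale, we must show that $\pi_1(U)$ acts transitively on a fiber of $V\to U$.

*A basis of homology.* Take $b_1<\dots<b_N$ real. For $1\le j\le2g'$ let $c_j\in H_1(X'_b,\mathbb Z)$ be the class of the closed curve over $[b_j,b_{j+1}]$. If $|i-j|\ge2$, then $c_i,c_j$ are disjoint and $c_i\cdot c_j=0$. The curves $c_j,c_{j+1}$ meet only at $w_{j+1}$. In a local coordinate $s$ with $s^2=x-b_{j+1}$ they are tangent to the imaginary and the real axis there (up to exchanging the two), so they meet transversally. Orient them successively so that $c_j\cdot c_{j+1}=1$. Expanding the determinant $\Delta_m$ of the intersection matrix of $c_1,\dots,c_m$ along its last row gives $\Delta_m=\Delta_{m-2}$ with $\Delta_0=1$, so $\Delta_{2g'}=1$. As $H_1(X'_b,\mathbb Z)$ has rank $2g'$ and the $c_j$ span a sublattice on which the form is unimodular, $c_1,\dots,c_{2g'}$ is a basis. So $\eta\in\mathrm{Hom}(H_1,\mathbb Z/d)$ is the same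 as the vector $e_j=\eta(c_j)$.

*Twists.* Put $T_c(v)=v+(v\cdot c)c$; then $T_c^m(v)=v+m(v\cdot c)c$. In the local model $y^2=x^2-s$, one turn of $s$ around $0$ exchanges the two branch points $\pm\sqrt s$ by a half turn and acts on homology by $T_c^{\pm1}$ for the vanishing cycle $c$ (Picard–Lefschetz). The loop in $U$ along which $b_j,b_{j+1}$ make one full turn around each other corresponds to two turns of $s$, so it acts by $T_{c_j}^{\pm2}$. Modulo $d$ we have $T_{c_j}^d=1$, and $2$ is invertible modulo the odd number $d$. So the monodromy group modulo $d$ contains all $T_{c_j}^m$, $m\in\mathbb Z$. Composition with $T_{c_j}^m$ sends $e_i$ to $e_i+m(c_i\cdot c_j)e_j$, i.e. it acts as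
$$\theta_j(m):\quad e_{j-1}\mapsto e_{j-1}+me_j,\qquad e_{j+1}\mapsto e_{j+1}-me_j,\qquad\text{other }e_i\text{ fixed},$$
where indices outside $1,\dots,2g'$ are ignored. By the Chinese remainder theorem $m$ may be prescribed modulo one prime power of $d$ and be $0$ modulo the others. So it suffices to show, for each $p^r\,\|\,d$ (so $p\ge3$), that the $\theta_j(m)$ act transitively on the vectors in $(\mathbb Z/p^r)^{2g'}$ with at least one unit coordinate; these are the vectors of exact order $p^r$.

*(i) All coordinates can be made units.* If not all are units, some unit $e_j$ has a non-unit neighbor. Apply $\theta_j(m)$ with $m\not\equiv0\pmod p$; the non-unit neighbor becomes a unit. If the other neighbor exists and is a non-unit, it becomes a unit too. If it is a unit, choose $m$ outside the one residue class modulo $p$ that would make it a non-unit. We avoid at most two residue classes, and $p\ge3$. The number of units strictly increases; iterate.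

*(ii) All coordinates can be made $1$.* Now $\theta_2$ with a suitable $m$ makes $e_1=1$, because $e_2$ is a unit; then $\theta_4$ makes $e_3=1$; and so on up to $\theta_{2g'}$, which makes $e_{2g'-1}=1$. Indeed $\theta_{2l}$ changes only $e_{2l-1}$ and $e_{2l+1}$, so no coordinate already set is disturbed and the even-indexed ones remain units. Now all odd-indexed coordinates are $1$. Apply $\theta_{2g'-1},\theta_{2g'-3},\dots,\theta_1$ in this order to make $e_{2g'}=1$, $e_{2g'-2}=1$, …, $e_2=1$; here $\theta_{2l-1}$ changes only $e_{2l}$ and $e_{2l-2}$.

So every vector is equivalent to $(1,\dots,1)$, and $V$ is irreducible. $\square$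

For instance, for $d=3$, $g'=2$, part (i) can run
$$(1,0,0,0)\xrightarrow{\theta_1(-1)}(1,1,0,0)\xrightarrow{\theta_2(1)}(2,1,2,0)\xrightarrow{\theta_3(2)}(2,2,2,2),$$
and part (ii) then runs
$$(2,2,2,2)\xrightarrow{\theta_2(1)}(1,2,0,2)\xrightarrow{\theta_4(2)}(1,2,1,2)\xrightarrow{\theta_3(1)}(1,0,1,1)\xrightarrow{\theta_1(-1)}(1,1,1,1).$$

## 4. Pushing forward: a rational function with few branch points

The sensible first move is to push relation (1) down to $X'$. It gives information on $f(x)$, as follows.

**Step 3 (a $\mathbb Q$-subcanonical point lies over a Weierstrass point).** The step works for every $d\ge1$ and every connected component $V_0$ of $V$, with $\Omega=\overline{\Bbbk(V_0)}$. Since $V_0\to U$ is finite étale and surjective, $b_1,\dots,b_N\in\Omega$ are algebraically independent over $\Bbbk$.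

*Torsion on $X'$.* Let $x\in X_\Omega$ satisfy (1) and put $p=f(x)$. As $f_*f^*=d$, applying $f_*$ gives $d[p]=d[w]$, so $n(p-w)\sim0$ for some $n\ge1$. Suppose $p\ne\iota p$. Applying $\iota$ gives $n(\iota p-w)\sim0$, and hence $n(p-\iota p)\sim0$.

*From torsion to a function on $\mathbb P^1$.* Let $\operatorname{div}F=n(p-\iota p)$. The function $F\cdot\iota^*F$ has trivial divisor, so it is constant; scale $F$ so that $F\cdot\iota^*F=1$. Put
$$\phi=F+F^{-1},\qquad\psi=F-F^{-1},\qquad \phi^2-4=\psi^2 .$$
Here $\phi$ is $\iota$-invariant, so it is a function on $\mathbb P^1=X'/\iota$, and $\psi$ is anti-invariant and nonzero. On $X'$ the poles of $\phi$ are $p$ and $\iota p$, each of order $n$. Since $p\neq\iota p$, the map $x$ is unramified there. So on $\mathbb P^1$ the function $\phi$ has a single pole, of order $n$: the map $\phi:\mathbb P^1\to\mathbb P^1$ has degree $n$ and is totally ramified over $\infty$.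

*Where $\phi=\pm2$.* Write $\psi=y\,h(x)$. At $w_i$ the function $y$ has order $1$ and $h(x)$ has even order, so $\operatorname{ord}_{w_i}\psi$ is odd. As $x$ is ramified of index $2$ at $w_i$, we have $2\operatorname{ord}_{b_i}(\phi^2-4)=\operatorname{ord}_{w_i}(\phi^2-4)=2\operatorname{ord}_{w_i}\psi$, so $\operatorname{ord}_{b_i}(\phi^2-4)$ is odd. It is positive, because $F(w_i)^2=(F\cdot\iota^*F)(w_i)=1$ gives $\phi(b_i)=\pm2$. At any other point of $\mathbb P^1$ where $\phi$ is finite, $x$ is unramified, and the order of $\phi^2-4$ is $2\operatorname{ord}\psi$, hence even. So the points over $\pm2$ with odd multiplicity are exactly those of $B=\{b_1,\dots,b_N\}$.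

*Counting.* The multiplicities over $2$ and $-2$ add up to $2n$. The $N$ points of $B$ use at least $N$ of this, and every other point has multiplicity at least $2$. So
$$\#\phi^{-1}(\{\pm2\})\le N+\tfrac{2n-N}2=n+g'+1 .$$
By Riemann–Hurwitz the total ramification of $\phi$ is $2n-2$, of which $n-1$ lies over $\infty$ and $2n-\#\phi^{-1}(\{\pm2\})$ over $\pm2$. The rest is
$$(2n-2)-(n-1)-\big(2n-\#\phi^{-1}(\{\pm2\})\big)=\#\phi^{-1}(\{\pm2\})-n-1\le g' .$$
So the branch points of $\phi$ lie in a set $S=\{\infty,2,-2,v_1,\dots,v_r\}$ with $r\le g'$.

*Few branch points, few parameters.* Let $L\subset\Omega$ be the algebraic closure of $\Bbbk(v_1,\dots,v_r)$ in $\Omega$. For algebraically closed fields $L\subset\Omega$ of characteristic $0$, base change is an equivalence between the finite étale covers of $\mathbb P^1_L\setminus S$ and those of $\mathbb P^1_\Omega\setminus S$ (SGA 1, Exp. XIII; Serre, *Topics in Galois Theory*, §6.3). So $\phi$ is isomorphic, as a cover of $\mathbb P^1_\Omega$, to the base change of a cover $C_L\to\mathbb P^1_L$ where $C_L$ has genus $0$, i.e. $C_L\cong\mathbb P^1_L$. The isomorphism takes $B$ to the set of points of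 odd multiplicity over $\pm2$, and these are $L$-points. So an element of $\mathrm{PGL}_2(\Omega)$ moves $B$ into $\mathbb P^1(L)$, and the cross-ratios $\lambda_i=(b_1,b_2;b_3,b_i)$, $4\le i\le N$, lie in $L$.

On the other hand, $b_i$ is determined rationally by $b_1,b_2,b_3,\lambda_i$, so $\Bbbk(b_1,\dots,b_N)=\Bbbk(\lambda_4,\dots,\lambda_N)(b_1,b_2,b_3)$. This field has transcendence degree $N$, so the $N-3=2g'-1$ elements $\lambda_i$ are algebraically independent over $\Bbbk$. Therefore $2g'-1\le\operatorname{trdeg}_{\Bbbk}L\le g'$, contradicting $g'\ge2$. So $p=\iota p$ is a Weierstrass point. $\square$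

One can watch the mechanism on $y^2=x^5+1$, $p=(0,1)$, $n=5$. Here $F=(y-1)/(y+1)$ satisfies $F\cdot\iota^*F=1$, and
$$\phi=\frac{(y-1)^2+(y+1)^2}{y^2-1}=\frac{2y^2+2}{x^5}=2+\frac4{x^5}.$$
The value $2$ is taken only at $x=\infty$, with multiplicity $5$, and the value $-2$ at the five simple points $x^5=-1$. These are the six branch points, all of odd multiplicity. There is no further ramification, so the branch points carry no parameter; correspondingly $B$ is a fixed configuration.

## 5. What the pushforward and the elliptic curve cannot see

For $x$ over a Weierstrass point $w$, the divisor $dx-f^*w$ satisfies $f_*(dx-f^*w)=dw-dw=0$. The pushed-forward relation is $0=0$: the argument of Section 4 stops exactly here, and no argument on $X'$ alone can finish. We must work on $X$. As $n$ is arbitrary, the natural plan is to degenerate the cover. First we need the relation on all covers, not only on the generic one.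

**Step 4 (the relation holds on every cover).** Let $V_0$ be a connected component of $V$ ($V_0=V$ if $d$ is odd), and suppose $X_\Omega$ has a $\mathbb Q$-subcanonical point $x$. By Step 3, $f(x)=w_i$ for some $i$, and by (1), $n(dx-f^*w_i)\sim0$ for some $n\ge1$. Fix $i$ and $n$; replacing $n$ by $2n$, assume that $n$ is even.

Let $W_i=f^{-1}(w_i)\to V_0$, a finite étale $\mathbb Z/d$-torsor. Since $\mathcal X\to V_0$ is a smooth projective family of curves with geometrically connected fibers, $\mathrm{Pic}^0_{\mathcal X/V_0}$ is an abelian scheme. Over $W_i$ there is a tautological point $x$, and $n(dx-f^*w_i)$ defines a section of this abelian scheme. The locus in $W_i$ where it vanishes is closed, and it is stable under $\mathbb Z/d$: applying $\sigma$ turns the relation for $x$ into the relation for $\sigma x$. Its image in $V_0$ is closed, as $W_i\to V_0$ is finite, and contains the generic point; so it is $V_0$. As $\mathbb Z/d$ is transitive on the geometric fibers of $W_i\to V_0$, we get: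
$$\text{for every geometric point of }V_0\text{ and every }x\text{ over }w_i,\quad n(dx-f^*w_i)\sim0.\tag{2}$$

**The elliptic specialization.** Now let $X'$ acquire nodes until its normalization is an elliptic curve $E'$, and let the cover specialize to an isogeny $E\to E'$ with kernel $\langle t\rangle$ of order $d$. If $o$ is the origin of $E$ and $x$ specializes to $o$, then $n(dx-f^*w)$ specializes to
$$n\Big(d[o]-\sum_{k\in\mathbb Z/d}[kt]\Big).\tag{3}$$
A contradiction would follow if this divisor were not principal on $E$. But it is always principal.

**Lemma 1.** Let $d\ge2$, let $t\in E$ have order $d$ and let $n\geq 2$ be even. The divisor (3) is the divisor of a function $F$ on $E$, unique up to scalars. It satisfies $F(-u)=F(u)$, and its only zero is $o$.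

*Proof.* Let $\xi$ be the Weierstrass coordinate on $E$: an even function with a double pole at $o$ and no other pole. For $a\ne o$ the function $\xi-\xi(a)$ has divisor $[a]+[-a]-2[o]$ (with $[a]+[-a]=2[a]$ if $2a=o$). Put
$$F=\prod_{k=1}^{d-1}\big(\xi-\xi(kt)\big)^{-n/2}.$$
Since $\sum_{k=1}^{d-1}([kt]+[-kt])=2\sum_{k\ne0}[kt]$, its divisor is $n\big((d-1)[o]-\sum_{k\ne0}[kt]\big)$, which is (3). $F$ is even because $\xi$ is. Its only zero is $o$, of order $n(d-1)>0$. $\square$

So on $E$ alone nothing goes wrong. But a line bundle on a nodal curve is a line bundle on the normalization *together with gluing data at the nodes*. For the bundle to be trivial, $F$ must take equal values at the two points that are glued to each node. This is the extra condition that we exploit, and it is one condition for each node.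

## 6. Gluing points of an elliptic curve and smoothing the result

This section builds the degeneration. We allow shifts $c_j$ in the gluing. For Theorem 1 all $c_j$ are $0$; the general case costs nothing and is used in Section 8. Let $d\ge2$, $g'\geq 2$.

**Data.** Let $q(x)=\prod_{m=1}^4(x-\beta_m)$ with distinct $\beta_m\in\Bbbk$, and let $E'$ be the elliptic curve $z^2=q(x)$ with origin $o'=(\beta_1,0)$. The map $z\mapsto-z$ is an involution fixing $o'$. The only involution among the automorphisms of an elliptic curve fixing the origin is $-1$, so it is $-1_{E'}$. Let $E\to E'$ be an isogeny with cyclic kernel of order $d$ generated by $t$, and $o$ the origin of $E$. (Such isogenies exist: for $C\subset E'$ cyclic of order $d$, take the dual of $E'\to E'/C$; its kernel is $E'[d]/C$.) Choose $p_1,\dots,p_{g'-1}\in E$ whose images $p_j'\in E'$ have $x$-coordinates $\alpha_j$ that are finite, pairwise distinct and distinct from the $\beta_m$. Choose $c_1,\dots,c_{g'-1}\in\mathbb Z/d$.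

**Step 5 (the nodal curves).** This step makes $E\to E'$ into an étale cover of nodal curves. Let $X_0'$ be the singular projective curve
$$y^2=q(x)\prod_{j}(x-\alpha_j)^2,$$
with $x_\infty=1/x$, $y_\infty=y/x^{g'+1}$ near infinity. Near $x=\alpha_j$ the right side is $(x-\alpha_j)^2$ times a unit, so there is an ordinary node there. Elsewhere $X'_0$ is smooth: the $\beta_m$ are simple roots, and at $x_\infty=0$ the equation reads $y_\infty^2=1$. The map $(x,z)\mapsto(x,z\prod_j(x-\alpha_j))$ is the normalization $E'\to X'_0$. Over the $j$-th node lie the points of $E'$ with $x=\alpha_j$, namely $p_j'$ and $-p_j'$, and these are different. So $X_0'$ is $E'$ with $p'_j$ and $-p_j'$ glued to a node for each $j$.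

Let $X_0$ be the curve obtained from $E$ by gluing
$$p_j+kt\quad\text{to}\quad -p_j+(c_j+k)t\qquad(1\le j\le g'-1,\ k\in\mathbb Z/d)$$
to ordinary nodes. This means: a function on $X_0$ is a function on $E$ with equal values at glued points. The $2d(g'-1)$ points are distinct, since they map to the $2(g'-1)$ distinct points $\pm p_j'$ and $\langle t\rangle$ acts freely. Glued points map to $p_j'$ and $-p_j'$, so $E\to E'$ induces $X_0\to X_0'$. This finite map is étale because it is an isomorphism on completed local rings. Away from the nodes this holds because $E\to E'$ is étale. At the nodes both rings are $\{(a,b)\in\Bbbk[[s_1]]\times\Bbbk[[s_2]]:a(0)=b(0)\}$, and the parameters $s_1,s_2$ of $E'$ pull back to parameters of $E$. Translation by $t$ respects the gluing and acts simply transitively on the fibers of $X_0\to X_0'$. So $X_0\to X_0'$ is an étale $\mathbb Z/d$-torsor. $X_0$ is reduced, and irreducible as the image of $E$. So it is integral and projective, and $h^0(\mathcal O_{X_0})=1$.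

**Step 6 (smoothing the cover).** This step exhibits $X_0\to X'_0$ as a limit of covers parametrized by $V$. Let $R=\Bbbk[[\varepsilon]]$ and $\mathcal K=\operatorname{Frac}R$. Let $\mathcal Y'\to\operatorname{Spec}R$ be given by
$$y^2=D,\qquad D=q(x)\prod_j(x-\alpha_j)(x-\alpha_j-\varepsilon),$$
and $y_\infty^2=D/x^{2g'+2}$ near infinity. It is finite and locally free of rank $2$ over $\mathbb P^1_R$, hence proper and flat over $R$. Its special fiber is $X_0'$. Its generic fiber is a smooth hyperelliptic curve of genus $g'$, as $D$ has $4+2(g'-1)=N$ distinct roots in $\mathcal K$.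

Since $R$ is complete and $\mathcal Y'$ is proper over $R$, restriction to the special fiber is an equivalence from finite étale covers of $\mathcal Y'$ to finite étale covers of $X_0'$ (Grothendieck, SGA 1). Indeed, covers and their morphisms lift uniquely to all infinitesimal neighborhoods of $X_0'$ and algebraize by the existence theorem for coherent sheaves; the result is étale along the special fiber, hence everywhere, because every nonempty closed subset of a proper $R$-scheme meets the special fiber. So $X_0$, with its action of $\mathbb Z/d$, lifts to a finite étale $f:\mathcal Y\to\mathcal Y'$ with an action of $\mathbb Z/d$. The map $\mathbb Z/d\times\mathcal Y\to\mathcal Y\times_{\mathcal Y'}\mathcal Y$ is an isomorphism, since it is one on the special fiber. So $\mathcal Y$ is a $\mathbb Z/d$-torsor over $\mathcal Y'$, proper and flat over $R$, with special fiber $X_0$.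

As $h^0(\mathcal O_{X_0})=1$, semicontinuity gives $h^0=1$ for the structure sheaf of the geometric generic fiber, which is therefore connected; it is smooth because it is étale over a smooth curve. So over $\overline{\mathcal K}$ we have a connected cyclic étale cover of degree $d$. After labeling the $N$ roots of $D$, it is a geometric point of $V$.

**Step 7 (specializing a principal divisor).** This step translates linear equivalence on the generic fiber into conditions on $E$. For $m\leq 4$, the section $(\beta_m,0)$ of $\mathcal Y'$ lies in the smooth locus of $\mathcal Y'/R$. Its preimage in $\mathcal Y$ is étale over $R$, which is strictly henselian. So it is a disjoint union of $d$ sections, specializing to the $d$ points of $E$ over $(\beta_m,0)$. These sections are effective Cartier divisors on $\mathcal Y$, and none of the limit points is a node.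

**Lemma 2.** Let $\Delta$ be an integral combination of these sections ($m=1,\dots,4$), and let $\Delta_0$ be its specialization, a divisor on $E$. If $\Delta$ is principal on the geometric generic fiber of $\mathcal Y$, then there is a function $G$ on $E$ with $\operatorname{div}G=\Delta_0$ and
$$G(p_j+kt)=G(-p_j+(c_j+k)t)\qquad\text{for all }j,k.\tag{4}$$

*Proof.* Put $\mathcal L=\mathcal O_{\mathcal Y}(\Delta)$. On the geometric generic fiber $\mathcal L$ and $\mathcal L^{-1}$ are trivial and have nonzero sections. By semicontinuity $\mathcal L_0=\mathcal L|_{X_0}$ and $\mathcal L_0^{-1}$ have nonzero sections $s$ and $s'$. As $X_0$ is integral, $ss'$ is a nonzero section of $\mathcal O_{X_0}$, hence a nonzero constant, as $X_0$ is also projective. So $s$ vanishes nowhere and $\mathcal L_0$ is trivial. A trivialization of $\mathcal L_0=\mathcal O_{X_0}(\Delta_0)$, or its inverse, is a rational function $G$ on $X_0$ that has divisor $\Delta_0$ on the smooth locus and is a unit of $\mathcal O_{X_0}$ at the nodes. A rational function on $X_0$ is one on $E$, and being a unit at a node means being finite, nonzero and equal at the two glued points. This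 is (4), and it also shows that $G$ has no zeros or poles on $E$ besides $\Delta_0$. $\square$

## 7. The node of index $k=1$

Let $d\ge3$ be odd, and suppose that $X_\Omega$ has a $\mathbb Q$-subcanonical point. Then (2) holds with some fixed $i$ and some fixed even $n$. Choose $q$ and $E\to E'$ as in Section 6, and take all $c_j=0$. Let $F$ be the function of Lemma 1. It depends only on $(E,t,n)$, not on the points $p_j$.

**Step 8 (choice of $p_1$).** This step picks a node that detects the contradiction. At the nodes with $k=0$ condition (4) reads $F(p_j)=F(-p_j)$, which is automatic as $F$ is even. So consider $k=1$. The only zero of $F$ is $o$. Hence $u\mapsto F(u+t)$ vanishes only at $-t$, and $u\mapsto F(u-t)$ vanishes only at $t$. As $d\ge3$, we have $t\ne-t$, so these are two different functions, and they agree at only finitely many points. Since $g'-1\geq1$, there is a $p_1$ to choose; choose it so that $F$ is finite at $p_1\pm t$ and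
$$F(p_1+t)\ne F(p_1-t),$$
and choose the other $p_j$ arbitrarily, subject to the conditions of Section 6.

**Step 9 (contradiction).** Label the roots of $D$ so that $b_i=\beta_1$. By Step 6 we have a geometric point of $V$. The points over $w=(\beta_1,0)$ are $d$ sections specializing to the points $kt$ of $E$; let $x$ be the one specializing to $o$. By (2), $\Delta=n(dx-f^*w)$ is principal on the geometric generic fiber. Its specialization $\Delta_0$ is the divisor (3). By Lemma 2 there is a function $G$ with divisor (3) satisfying (4), and $G$ is a constant multiple of $F$. So (4) holds for $F$, and $j=k=1$ gives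
$$F(p_1+t)=F(-p_1+t)=F(p_1-t),$$
where the last equality is evenness. This contradicts the choice of $p_1$. With Steps 1–4, Theorem 1 is proved. $\blacksquare$

For $d=3$ everything is explicit: up to a scalar $F=(\xi-\xi(t))^{-n}$, and the contradiction is that $\xi(p_1+t)$ and $\xi(p_1-t)$ have different values of $(\xi-\xi(t))^n$ for general $p_1$. For $d=2$ we have $t=-t$, and the condition at $k=1$ is automatic as well, in accordance with Section 2.

**Remark (very general covers).** Theorem 1 is equivalent to a statement about a very general cover. For $n\ge1$ let $Z_n\subset V$ be the image of the closed set of $x\in\mathcal X$ with $n((2g-2)x-K)=0$ in $\mathrm{Pic}^0$. It is closed, as $\mathcal X\to V$ is proper. A geometric point of $V$ lies in $\bigcup_nZ_n$ exactly when its cover has a $\mathbb Q$-subcanonical point. By Theorem 1 no $Z_n$ contains the generic point, so each $Z_n$ is a proper closed subset. Conversely, if the generic $X$ had a $\mathbb Q$-subcanonical point, some $Z_n$ would be $V$ and every cover would have one. The same holds on $M$: $Z_n$ is the full preimage of its constructible image in $M$. If that image were dense,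 it would contain a nonempty open subset of $M$, whose preimage is dense in $V$; this is impossible for $Z_n\neq V$. So each image lies in a proper closed subset of $M$.

## 8. All degrees $d\ge2$

**Theorem 2.** Let $d\ge2$, $g'\ge2$, and let $M_0$ be any irreducible component of the moduli space of cyclic étale degree-$d$ covers $X\to X'$ with $X'$ hyperelliptic of genus $g'$. The generic $X$ in $M_0$ has a $\mathbb Q$-subcanonical point if and only if $d=2$ and $X$ is given by $y_1^2=D_1(x)$, $y_2^2=D_2(x)$ with $\{\deg D_1,\deg D_2\}=\{2g',2\}$. In that case $X$ is hyperelliptic, and its $\mathbb Q$-subcanonical points are exactly its $2g+2$ Weierstrass points.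

For odd $d$ this is Theorem 1. Let $d$ be even from now on, and let $U,V$ be as in Step 1.

**Step 10 (the pieces of $V$).** For even $d$, $V$ need not be connected; this step separates pieces by an invariant. Let $\{B_1,B_2\}$ be a partition of $\{b_1,\dots,b_N\}$ into two nonempty even subsets, $D_1,D_2$ the corresponding factors of $D=\prod(x-b_i)$. Adjoining $\sqrt{D_1}$ gives a nonzero class in $H^1(X'_b,\mathbb Z/2)$ (Example A; note that $D_1$ and $D_2$ differ by the square $y^2$ up to squares, so the order of the parts does not matter). Different partitions give different classes, since the kernel of $\Omega(x)^*/\text{squares}\to \Omega(x,y)^*/\text{squares}$ is generated by $D$, for any algebraically closed field $\Omega$ of definition. There are $2^{N-2}-1=2^{2g'}-1$ such partitions, so these are all the nonzero classes. As the $b_i$ are labeled, each partition $S$ of the labels gives a global section of $R^1\pi_*\mathbb Z/2$ over $U$. The class $\eta\bmod2$ is nonzero, because $\eta$ is surjective, so it is given by a partition, which is constant on connected components of $V$. Let $V^S\subset V$ be the open and closed part where $\eta\bmod2$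 is given by $S$.

We claim that $V^S$ is irreducible. As in Step 2, take $\Bbbk=\mathbb C$ and $b_1<\dots<b_N$ real, and show that $\pi_1(U)$ is transitive on a fiber of $V^S\to U$. Identify $H^1(X'_b,\mathbb Z/d)$ with $H_1(X'_b,\mathbb Z/d)$ by the intersection form. This is compatible with monodromy.

**Step 11 (enough monodromy).** This step produces the needed elements of the monodromy group. For $1\le i<j\le2g'+1$ let $c_{ij}$ be the class of the closed curve over an arc from $b_i$ to $b_j$ in the upper half plane. The region between this arc and $[b_i,b_j]$ is simply connected and has no branch point in its interior, so it lifts to two discs $\Delta,\iota\Delta$. The boundary of $\Delta-\iota\Delta$ is, up to signs, the closed curve over the arc together with the closed curves over $[b_i,b_{i+1}],\dots,[b_{j-1},b_j]$. Hence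
$$c_{ij}=\pm c_i\pm c_{i+1}\pm\dots\pm c_{j-1}.$$
The full turn of $b_i,b_j$ around each other along the arc acts by $T_{c_{ij}}^{\pm2}$, as in Step 2.

Write $d=2^rd'$ with $d'$ odd, so $r\ge1$. The symplectic group of $H_1(X_b',\mathbb Z/d)$ is $\mathrm{Sp}_{2g'}(\mathbb Z/2^r)\times\mathrm{Sp}_{2g'}(\mathbb Z/d')$. Taking the power $T_c^{2a}$ with $a\equiv1\pmod{2^{r-1}}$, $a\equiv0\pmod{d'}$, we see that the monodromy image contains all $(T_{c_{ij}}^2,1)$. Taking $2a\equiv0\pmod{2^r}$, $2a\equiv m\pmod{d'}$, we see that it contains all $(1,T_{c_j}^m)$. By Step 2 the latter act transitively on the vectors of exact order $d'$ in the second factor. So it suffices to show that the $T_{c_{ij}}^2$ generate a group acting transitively on the vectors of exact order $2^r$ in $H_1(X'_b,\mathbb Z/2^r)$ with given reduction modulo $2$.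

**Step 12 (the $T^2_{c_{ij}}$ generate $G_r=\ker(\mathrm{Sp}_{2g'}(\mathbb Z/2^r)\to\mathrm{Sp}_{2g'}(\mathbb Z/2))$).** This step identifies the group. Let $a\ge1$. An element of $K_a=\ker(\mathrm{Sp}(\mathbb Z/2^{a+1})\to\mathrm{Sp}(\mathbb Z/2^a))$ has the form $1+2^aA$ with $A$ modulo $2$. Preservation of the form modulo $2^{a+1}$ means $Av\cdot w+v\cdot Aw\equiv0\pmod2$ (the term $2^{2a}Av\cdot Aw$ vanishes because $2a\ge a+1$). Modulo $2$ the intersection form is symmetric, so this says that $(v,w)\mapsto Av\cdot w$ is a symmetric bilinear form over $\mathbb F_2$. Also $(1+2^aA)(1+2^aA')=1+2^a(A+A')$ modulo $2^{a+1}$. So $K_a$ is a subgroup of the group of symmetric bilinear forms. The element $T_c^{2^a}$ corresponds to the form $(v\cdot c)(c\cdot w)$, that is, to $\ell_c\otimes\ell_c$ with $\ell_c=(\,\cdot\;c)$ modulo $2$.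

Put $f_i=c_i+\dots+c_{2g'}$ for $1\le i\le2g'$, a basis modulo $2$. By Step 11, modulo $2$ we have $c_{i,2g'+1}=f_i$, and $c_{ij}=f_i+f_j$ for $j\le2g'$. The forms $\ell_{f_i}\otimes\ell_{f_i}$ and
$$\ell_{f_i}\otimes\ell_{f_j}+\ell_{f_j}\otimes\ell_{f_i}=\ell_{f_i+f_j}\otimes\ell_{f_i+f_j}-\ell_{f_i}\otimes\ell_{f_i}-\ell_{f_j}\otimes\ell_{f_j}$$
span all symmetric bilinear forms. So the $T_{c_{ij}}^{2^a}$ generate $K_a$ for every $a\ge1$.

Now use induction on $r$. $G_1$ is trivial. For $r\ge2$, given an element of $G_r$, its reduction in $G_{r-1}$ is a product of elements $T_{c_{ij}}^{\pm2}$ by induction. Dividing by the same product in $G_r$ leaves an element of $K_{r-1}$, which is a product of elements $T_{c_{ij}}^{2^{r-1}}$, and these are powers of $T_{c_{ij}}^2$.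

**Step 13 ($G_r$ is transitive on the vectors of exact order $2^r$ with given reduction mod $2$).** This step finishes the irreducibility of $V^S$. Let $v\equiv v'\pmod2$ be such vectors. Over the local ring $\mathbb Z/2^r$ every vector of exact order $2^r$ has a unit coordinate and extends to a symplectic basis. So there is $h\in\mathrm{Sp}(\mathbb Z/2^r)$ with $hv=x_1$, where $x_i,y_i$ is a symplectic basis. As $G_r$ is normal, it suffices to move $hv$ to $hv'$ by $G_r$; so assume $v=x_1$. Write
$$v'=(1+2a)x_1+2by_1+2u,\qquad u\in\langle x_i,y_i\rangle_{i\ge2}.$$
Put $x=(1+2a)x_1+2by_1$ and $y=(1+2a)^{-1}y_1$. Then $x\cdot y=1$, so $x_1\mapsto x$, $y_1\mapsto y$, identity on the other basis vectors, is symplectic; it is $1$ modulo $2$, so it lies in $G_r$. Next, $T_{y+u}^2T_y^{-2}\in G_r$. We have $T_y^{-2}(x)=x-2(x\cdot y)y=x-2y$. Since $u$ is orthogonal to $x$ and $y$, $(x-2y)\cdot(y+u)=1$, so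
$$T_{y+u}^2(x-2y)=x-2y+2(y+u)=x+2u=v'.$$
So $x_1$ goes to $v'$ under $G_r$. Hence $V^S$ is irreducible.

**Step 14 (reduction to $V^S$).** This step carries Sections 3–5 over. The moduli space is the union of the closures of the images of the finitely many irreducible $V^S$. So $M_0$ is contained in one of these closures, and is equal to it by maximality; the generic point of $M_0$ is the image of the generic point of some $V^S$. As in Step 1, if the generic $X$ in $M_0$ has a $\mathbb Q$-subcanonical point, so has the curve $X_\Omega$ with $\Omega=\overline{\Bbbk(V^S)}$. Steps 3 and 4 apply with $V_0=V^S$. So assume that (2) holds on $V^S$ for some $i$ and some even $n$, and name the parts of $S$ so that $b_i\in B_1$.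

**Step 15 (a degeneration that stays on $V^S$).** This step chooses the shifts $c_j$ so that the smoothed cover has the prescribed class modulo $2$. Each nonzero element of $(\mathbb Z/2)^2$ lifts to an element of order $d$ in $(\mathbb Z/d)^2$: any lift to $(\mathbb Z/2^r)^2$ has exact order $2^r$, and one may choose any element of exact order $d'$ in $(\mathbb Z/d')^2$. So there is a cyclic étale cover $E\to E'$ of degree $d$ such that the double cover $E^{(2)}:=E/\langle2t\rangle\to E'$ is the one given by the partition $\{\beta_1,\beta_2\},\{\beta_3,\beta_4\}$; choosing an origin $o$ over $o'$ makes $E\to E'$ an isogeny with kernel $\langle t\rangle$. As $|B_1|$ is even and $2\le|B_1|\le2g'$, we can choose $c_j\in\{0,1\}$ for $1\le j\le g'-1$ with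
$$2+2\#\{j:c_j=0\}=|B_1|,\qquad\text{hence}\qquad2+2\#\{j:c_j=1\}=N-|B_1|=|B_2|.$$
Carry out Section 6 with these shifts; we obtain $\mathcal Y\to\mathcal Y'$ with special fiber $X_0\to X_0'$. We determine its class modulo $2$, i.e. the torsor $\mathcal Y/\langle\sigma^2\rangle$.

Let $J=\{j:c_j=0\}$, $D_1=(x-\beta_1)(x-\beta_2)\prod_{j\in J}(x-\alpha_j)(x-\alpha_j-\varepsilon)$, and $D_2=D/D_1$. Their roots are disjoint even modulo $\varepsilon$, so $D_1$ and $D_2$ have no common zero on $\mathcal Y'$. Consider the double cover of $\mathcal Y'$ given by $s^2=D_1$ where $D_1\ne0$ and by $s'^2=D_2$ where $D_2\ne0$, glued by $ss'=y$; at infinity use $s/x^{\deg D_1/2}$ and $s'/x^{\deg D_2/2}$, as the degrees are even. It is an étale $\mathbb Z/2$-torsor $\mathcal T$, with $\mathbb Z/2$ acting by $(s,s')\mapsto(-s,-s')$.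

On the special fiber write
$$s=s_0\prod_{j\in J}(x-\alpha_j),\qquad s'=s_0'\prod_{j\notin J}(x-\alpha_j),$$
so that $s_0^2=(x-\beta_1)(x-\beta_2)$, $s_0'^2=(x-\beta_3)(x-\beta_4)$, and $ss'=y=z\prod_j(x-\alpha_j)$ becomes $s_0s_0'=z$. So the pullback of $\mathcal T_0$ to $E'$ is $E^{(2)}$. Give $E^{(2)}$ the image of $o$ as origin; it lies over $o'$, so $s_0=0$ there. The map $(s_0,s_0')\mapsto(-s_0,s_0')$ is an involution lifting $-1_{E'}$ and fixing the origin, so it is $-1$. Translation by the image $\bar t$ of $t$ is the nontrivial deck transformation $(s_0,s_0')\mapsto(-s_0,-s_0')$.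

The curve $\mathcal T_0$ is $E^{(2)}$ with pairs of points over $p_j'$ and $-p_j'$ glued. If $j\in J$, then $D_2$ is a unit at the $j$-th node, so $s'$ is a function on $\mathcal T_0$ near the points over it. Hence glued points have equal $s_0'$ and opposite $z$, so opposite $s_0$: a point $u$ is glued to $-u$. If $j\notin J$, then $D_1$ is a unit there, and glued points have equal $s_0$ and opposite $s_0'$: $u$ is glued to $-u+\bar t$. On the other hand, in $X_0/\langle\sigma^2\rangle$ the point $\bar p_j+k\bar t$ is glued to $-\bar p_j+(c_j+k)\bar t$, which is minus the first point plus $c_j\bar t$, since $2\bar t=0$. As $c_j=0$ exactly for $j\in J$, the gluings are the same, and $\mathcal T_0\cong X_0/\langle\sigma^2\rangle$ as torsors over $X_0'$. By the equivalence in Step 6, $\mathcal T\cong\mathcal Y/\langle\sigma^2\rangle$. So on the geometric generic fiber $\eta\bmod2$ is given by the partition with parts $\{\beta_1,\beta_2\}\cup\{\alpha_j,\alpha_j+\varepsilon\}_{j\in J}$ and its complement, of sizes $|B_1|$ and $|B_2|$. We may therefore label the roots of $D$ so that $b_i=\beta_1$ and the partition is $S$. The resulting geometric point lies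 on $V^S$.

**Step 16 (no points unless $d=2$ and $|B_2|=2$).** This step reads off the gluing conditions. By (2) and Lemma 2, as in Step 9, the even function $F$ of Lemma 1 satisfies
$$F(p_j+kt)=F(-p_j+(c_j+k)t)=F(p_j-(c_j+k)t)\qquad\text{for all }j,k.$$
$F$ depends only on $(E,t,n)$. For each of the finitely many pairs $(j,k)$, either $F(u+kt)=F(u-(c_j+k)t)$ identically in $u$, or equality holds at only finitely many $u$, and then we choose $p_j$ from the start so as to violate it. Hence (2) forces $F(u+kt)=F(u-(c_j+k)t)$ identically, i.e.
$$F(u+(2k+c_j)t)=F(u)\quad\text{identically, for all }j,k.$$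
As $F$ has the single zero $o$, it follows that $(2k+c_j)t=0$ for all $j,k$. If some $c_j=1$, then $k=0$ gives $t=0$, which is impossible. So all $c_j=0$, and since $g'-1\ge1$ there is at least one $j$; $k=1$ gives $2t=0$, i.e. $d=2$. So for even $d\ge4$ there are no $\mathbb Q$-subcanonical points. If $d=2$, a $\mathbb Q$-subcanonical point over a Weierstrass point in $B_1$ forces all $c_j=0$, i.e. $|B_2|=2$ and $|B_1|=2g'$.

**Step 17 (the exceptional component).** This step shows that the exception is real. Let $d=2$, $|B_2|=2$, $|B_1|=2g'$. The conic $y_2^2=D_2(x)$ is rational, and $X$ is its double cover $y_1^2=D_1(x)$. The double cover is branched exactly at the points of the conic over $B_1$, two over each element of $B_1$, so at $4g'$ points. Hence $X$ is hyperelliptic with involution $y_1\mapsto-y_1$. Since $g=2(g'-1)+1=2g'-1$, we have $4g'=2g+2$: the Weierstrass points of $X$ are the points over $B_1$, and they are $\mathbb Q$-subcanonical. The points over $B_2$ are not: by Step 16 with the roles of $B_1$ and $B_2$ exchanged, that would require $|B_1|=2$, but $|B_1|=2g'\ge4$. By Step 3 there are no others. This proves Theorem 2. $\blacksquare$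

## 9. Linear relations among the points over Weierstrass points

Let $d\ge3$ be odd and $X=X_\Omega$.

**Step 18 (reflections and notation).** This step names the points. The involution $\iota$ acts as $-1$ on $H^1(X',\mathbb Z/d)$, so $\iota^*\eta=-\eta$. The torsor of class $-\eta$ is $X$ with the inverse action, so $\iota$ lifts to $X$, and every lift conjugates $\sigma$ to $\sigma^{-1}$. So $X\to\mathbb P^1$ is Galois with a group $\Gamma$ of order $2d$. Over $b_i$ the ramification index is $2$, so the stabilizer of a point over $w_i$ has order $2$; it is not contained in $\langle\sigma\rangle$. Hence $\Gamma$ is dihedral. Its $d$ reflections (the lifts of $\iota$) are permuted simply transitively by conjugation with powers of $\sigma$, since $\sigma^k\tau\sigma^{-k}=\sigma^{2k}\tau$ and $d$ is odd. The $d$ points over $w_i$ are permuted transitively by $\Gamma$. Sending a point to the reflection that fixes it is an equivariant map between transitive sets of the same size $d$, so it is a bijection. Thus each reflection fixes exactly one point over each $w_i$, and it has no other fixed points, because a fixed point must lie over a fixed point of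 $\iota$.

Fix a reflection $\tau$, let $x_i$ be its fixed point over $w_i$, and put $x_{i,k}=\sigma^kx_i$ and $R_k=\sum_ix_{i,k}$, the fixed divisor of $\sigma^k\tau\sigma^{-k}$.

**Theorem 3.** If $\sum_{i,k}m_{i,k}[x_{i,k}]=0$ in $\mathrm{Ch}^1(X)$ with $m_{i,k}\in\mathbb Q$, then $m_{i,k}=a_i+c_k$ for some $a_i,c_k\in\mathbb Q$; that is, the relation has the form $\sum_ia_if^*w_i+\sum_kc_kR_k$. Consequently:

1. The relations among the points over any $2g'+1$ of the $2g'+2$ Weierstrass points are spanned by the relations $f^*[w_i]=f^*[w_j]$. In particular, the $d$ points over any one Weierstrass point are linearly independent in $\mathrm{Ch}^1(X)$.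
2. Consequence 1 fails in general for all $2g'+2$ Weierstrass points: for $(d,g')=(3,2)$, $R_k\sim K_X\sim2f^*w_1$ for each $k$.

**Step 19 (spreading out a relation).** This step shows that a relation holds for all covers and may be relabeled. Multiply by a common denominator so that $m_{i,k}\in\mathbb Z$. Then $n\sum m_{i,k}x_{i,k}\sim0$ for some $n\ge1$, and $\sum m_{i,k}=0$ by taking degrees. Let $\mathcal T\to V$ be the finite étale cover of degree $d$ parametrizing the choices of $\tau$. The group $\langle\sigma\rangle$ acts on it by conjugation, simply transitively on geometric fibers. Over $\mathcal T$ the fixed locus of $\tau$ in $f^{-1}(w_i)$ is open and closed and has degree $1$ over $\mathcal T$. So $x_i$ and $x_{i,k}=\sigma^kx_i$ are sections over $\mathcal T$.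

The locus in $\mathcal T$ where $n\sum m_{i,k}x_{i,k}\sim0$ is closed, as in Step 4. It is stable under $\langle\sigma\rangle$: $\sigma x_i$ is the fixed point of $\sigma\tau\sigma^{-1}$ over $w_i$, so applying $\sigma$ turns the relation for $\tau$ into the one for $\sigma\tau\sigma^{-1}$. Its image in $V$ is closed and contains the generic point, so it is $V$ (Step 2), and by transitivity on fibers the locus is all of $\mathcal T$. Relabeling $b_1,\dots,b_N$ by a permutation $\rho$ permutes the geometric points of $\mathcal T$. Hence at every geometric point
$$n\sum_{i,k}m_{i,k}x_{\rho(i),k}\sim0\qquad\text{for every }\rho\in S_N.\tag{5}$$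

**Step 20 (relations over at most four Weierstrass points).** We show that in such a relation $m_{i,k}$ is independent of $k$ for each $i$. Label the roots of $D$ in Section 6 so that the Weierstrass points involved are among $(\beta_1,0),\dots,(\beta_4,0)$, and take all $c_j=0$. The map $-1$ on $E$ sends the pair $p_j+kt,\,-p_j+kt$ to the pair $-p_j-kt,\,p_j-kt$, which is again glued. So it induces an automorphism of $X_0$ lifting $\iota:y\mapsto-y$ on $X_0'$. By the equivalence in Step 6 it extends uniquely to an automorphism of $\mathcal Y$ lifting $\iota$ on $\mathcal Y'$. Take this lift as $\tau$.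

The points of $E$ over $(\beta_i,0)$ form a coset $e+\langle t\rangle$ with $2e\in\langle t\rangle$. As $2$ is invertible on $\langle t\rangle$, the coset contains exactly one point $\epsilon_i$ with $2\epsilon_i=0$. The section $x_i$ is fixed by $\tau$, so its specialization is fixed by $-1$, and it is $\epsilon_i$. Hence $x_{i,k}$ specializes to $\epsilon_i+kt$. By Step 19 and Lemma 2 there is a function $G$ on $E$ with divisor $n\sum m_{i,k}[\epsilon_i+kt]$ and $G(p_1+kt)=G(-p_1+kt)$ for all $k$. Up to scalars $G$ is determined by its divisor, so it does not depend on $p_1$, and $p_1$ is arbitrary up to finitely many exceptions. So $G(u+kt)=G(-u+kt)$ identically in $u$. Replacing $u$ by $u-kt$,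
$$G(u)=G(2kt-u)\qquad\text{for all }k.$$
With $k=0$ this says that $G$ is even; with $k=1$, $G(u)=G(-u)=G(2t+u)$. So $G$ is invariant under translation by $2t$, and hence by $t$, as $d$ is odd. Its divisor is then invariant under translation by $t$. The points $\epsilon_i+kt$ are all distinct, so $m_{i,k}$ is independent of $k$.

**Step 21 (the general case).** Given any relation and $i\ne j$, subtract from it its transform (5) under the transposition $\rho=(i\,j)$. All terms over the other Weierstrass points cancel. The result is a relation supported over $w_i$ and $w_j$ with coefficients $m_{i,k}-m_{j,k}$ at $x_{i,k}$ and $m_{j,k}-m_{i,k}$ at $x_{j,k}$. By Step 20, $m_{i,k}-m_{j,k}$ is independent of $k$. Hence $m_{i,k}=a_i+c_k$ with $c_k=m_{1,k}$ and $a_i=m_{i,0}-m_{1,0}$.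

**Step 22 (Consequence 1).** Suppose $m_{i_0,k}=0$ for all $k$. Then $c_k=-a_{i_0}$ for all $k$, so $m_{i,k}=a_i-a_{i_0}$ is independent of $k$, and the relation is $\sum_{i\ne i_0}(a_i-a_{i_0})f^*[w_i]=0$. Its degree is $0$, so it is a combination of the $f^*w_i-f^*w_j$ with $i,j\ne i_0$; these do vanish in $\mathrm{Ch}^1(X)$, since $2w_i\sim2w_j$. For a relation over a single $w_i$, all $m_{i,k}$ are equal, and the degree condition makes them $0$.

**Step 23 (Consequence 2).** Let $\varpi:X\to Y=X/\tau_k$ with $\tau_k=\sigma^k\tau\sigma^{-k}$. It is a double cover with $2g'+2$ branch points, so Riemann–Hurwitz gives $2g-2=2(2g_Y-2)+2g'+2$. Hence $2g_Y=g-g'=(d-1)(g'-1)$, and $g_Y=1$ for $(d,g')=(3,2)$. In this case $K_Y\sim0$ and $K_X\sim\varpi^*K_Y+R_k\sim R_k$, while $K_X=f^*K_{X'}\sim2f^*w_1$. So $R_k\sim2f^*w_1$ is a relation. It is not in the span of the $f^*w_i-f^*w_j$, because these have constant coefficients on each fiber $f^{-1}(w_i)$, whereas $R_k$ contains only one of the three points of each such fiber. This proves Theorem 3. $\blacksquare$
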